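# Coherence of twisted Laurent series on non-commutative complex tori

## 1. Coherence is a torsion condition on the twist

**Theorem 1.** Let $g\ge 1$, let $T=(\mathbb C^\times)^g$ with character group $\hat T\cong\mathbb Z^g$ (the Laurent monomials $z^n=z_1^{n_1}\cdots z_g^{n_g}$), and let $|T|=(\mathbb R_{>0})^g$, with $\varpi\colon T\to|T|$, $\varpi(z)=(|z_1|,\dots,|z_g|)$. Let $\lambda\colon\hat T\times\hat T\to U(1)$ be a unitary deformation parameter, that is, a map with
$$\lambda(t_2,t_3)\,\lambda(t_1t_2,t_3)^{-1}\,\lambda(t_1,t_2t_3)\,\lambda(t_1,t_2)^{-1}=1\qquad(t_1,t_2,t_3\in\hat T),\tag{1.1}$$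
and let $\mathcal O_{\mathsf T_\lambda}$ be the sheaf $\varpi_*\mathcal O_T$ of convergent Laurent series on $|T|$ with the product
$$\Big(\sum_t a_tt\Big)*\Big(\sum_t b_tt\Big)=\sum_t\Big(\sum_{t_1t_2=t}\lambda(t_1,t_2)a_{t_1}b_{t_2}\Big)t .\tag{1.2}$$
The following are equivalent.

1. The class $[\lambda]\in H^2(\hat T,U(1))$ has finite order.
2. $\mathcal O_{\mathsf T_\lambda}$ is coherent as a left (equivalently, right) module over itself.
3. $\mathcal O_{\mathsf T_\lambda}|_V$ is left (or right) coherent for some nonempty open $V\subset|T|$.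
4. Some stalk of $\mathcal O_{\mathsf T_\lambda}$ is a left (or right) coherent ring.

Moreover, if $[\lambda]$ has infinite order, then for every $r\in|T|$ there is a global section $f\in\mathcal O_{\mathsf T_\lambda}(|T|)$ such that the annihilator $\{u\in\mathcal O_{\mathsf T_\lambda,r}:u*f=0\}$ is not a finitely generated left ideal. So the kernel of $\mathcal O_{\mathsf T_\lambda}\to\mathcal O_{\mathsf T_\lambda}$, $u\mapsto u*f$, is not finitely generated on any neighbourhood of $r$.

The question behind the theorem comes from Nobuki Okuda, "Fourier–Mukai transforms for non-commutative complex tori", arXiv:2301.03745 (2023): is $\mathcal O_{\mathsf T_\lambda}$ coherent for every unitary $\lambda$? For $\lambda=1$ it is known that $\mathcal O_{\mathsf T_1}=\varpi_*\mathcal O_T$ is coherent, and we use this freely. The theorem says that the answer for arbitrary $\lambda$ is no. Since $H^2(\hat T,U(1))\cong U(1)^{g(g-1)/2}$, the classes of finite order form a countable subgroup, so for $g\ge2$ coherence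 fails for generic $\lambda$. When it fails, it fails at every point, on the left and on the right, and already for the annihilator of one global section. For $g=1$ the group is trivial and the sheaf is always coherent.

## 2. Series, commutators, coherence

**Sections as weighted $\ell^1$ series.** If $U\subset|T|$ is connected and open, a holomorphic function on $\varpi^{-1}(U)$ has a unique Laurent expansion $\sum a_tt$, absolutely and locally uniformly convergent. For $r\in|T|$ put
$$\|u\|_r=\sum_t|a_t|\,t(r).$$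
A formal series is a section over $U$ if and only if $\|u\|_r<\infty$ for all $r\in U$. Necessity is absolute convergence at a point over $r$. For sufficiency, each $|a_t|t(r)$ is convex in $\log r$, so on a small cube (in the coordinates $\log r$) it is at most the sum of its values at the vertices. These majorants are summable, so convergence is locally uniform. Since $|\lambda|=1$,
$$\|u*v\|_r\le\|u\|_r\|v\|_r ,\tag{2.1}$$
so the product converges. Restriction to a smaller connected open set does not change coefficients. Hence the stalk at $r$ consists of the series with $\|\cdot\|_{r'}<\infty$ for all $r'$ near $r$, and a germ is determined by its coefficients.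

**The commutator pairing.** On monomials $t*t'=\lambda(t,t')\,tt'$, and (1.1) says exactly that $(t_1*t_2)*t_3=t_1*(t_2*t_3)$. Put
$$c(t,t')=\lambda(t,t')\lambda(t',t)^{-1},\qquad\text{so}\quad t*t'=c(t,t')\,t'*t .$$
Moving $t$ past $t'*t''$ in two stages gives $c(t,t't'')=c(t,t')c(t,t'')$. Since $c(t',t)=c(t,t')^{-1}$, the pairing is bimultiplicative, and $c(t,t)=1$.

If $\lambda'(t,t')=\lambda(t,t')\mu(t)\mu(t')\mu(tt')^{-1}$ with $\mu\colon\hat T\to U(1)$, then $t\mapsto\mu(t)t$ is an isomorphism from the $\lambda'$-product to the $\lambda$-product that preserves all $\|\cdot\|_r$, and $c$ does not change. In (1.1) take $t_1=t_2=1$, then $t_2=t_3=1$: this gives $\lambda(1,t)=\lambda(1,1)=\lambda(t,1)$. Dividing $\lambda$ by the constant $\lambda(1,1)$ (take $\mu$ constant), we assume from now on that $\lambda(1,t)=\lambda(t,1)=1$, so that the monomial $1$ is the unit. We write $\mathcal O=\mathcal O_{\mathsf T_\lambda}$.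

**Example.** For $g=2$ and $\theta\in\mathbb R$ let $\lambda(z^m,z^n)=e^{\pi i\theta(m_1n_2-m_2n_1)}$. It is bimultiplicative, hence satisfies (1.1), and $z_1*z_2=e^{2\pi i\theta}z_2*z_1$.

**Lemma 2.** For $N\ge1$, $N[\lambda]=0$ if and only if $c^N=1$. Hence $[\lambda]$ has finite order if and only if all values of $c$ are roots of unity. Moreover, if $\Gamma\subset\hat T$ is a subgroup with $c=1$ on $\Gamma\times\Gamma$, then $\lambda(s,s')=\mu(s)\mu(s')\mu(ss')^{-1}$ on $\Gamma\times\Gamma$ for some $\mu\colon\Gamma\to U(1)$.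

*Proof.* For the last statement, $U(1)\times\Gamma$ with $(a,s)(b,s')=(ab\lambda(s,s'),ss')$ is an abelian group, an extension of the free abelian group $\Gamma$ by $U(1)$. It splits. A splitting $s\mapsto(\mu(s)^{-1},s)$ is multiplicative exactly when $\lambda(s,s')=\mu(s)\mu(s')\mu(ss')^{-1}$. Now $\lambda^N$ has pairing $c^N$. If $\lambda^N$ is a coboundary, it is symmetric, so $c^N=1$. If $c^N=1$, apply what was just proved to $\lambda^N$ and $\Gamma=\hat T$. Finally, $c$ is determined by the finitely many values $c(z_i,z_j)$, so if all values are roots of unity a common $N$ exists. $\square$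

**Definition (coherence).** A sheaf $\mathcal M$ of modules on a ringed space $(X,\mathcal O_X)$ is coherent if (i) it is finitely generated: every point has an open neighbourhood $U$ with an epimorphism $\mathcal O_X^{\oplus m}|_U\to\mathcal M|_U$ for some $m$; and (ii) for every open $U$, every $m$ and every morphism $\mathcal O_X^{\oplus m}|_U\to\mathcal M|_U$, the kernel is finitely generated. For $\mathcal M=\mathcal O_X$ condition (i) is trivial. A ring $R$ is left coherent if every left linear map $R^m\to R$ has a finitely generated kernel.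

**Example of a ring that is not coherent.** In $R=\mathbb C[x,y_1,y_2,\dots]/(xy_1,xy_2,\dots)$ every element is uniquely $p(x)+q(y)$ with $q(0)=0$, and $x(p+q)=xp(x)$. So the annihilator of $x$ is $I=(y_1,y_2,\dots)$. With $\mathfrak m=(x,y_1,y_2,\dots)$, the $y_i$ are linearly independent in $I/\mathfrak mI$, so $I$ is not finitely generated.

**Reductions.** The opposite algebra of $\mathcal O_{\mathsf T_\lambda}$ belongs to $\lambda^{op}(t,t')=\lambda(t',t)$, whose pairing is $c^{-1}$. By Lemma 2, (1) holds for $\lambda$ if and only if it holds for $\lambda^{op}$. Right modules for $\lambda$ are left modules for $\lambda^{op}$. So it suffices to prove $(1)\Rightarrow(2)\Rightarrow(3)\Rightarrow(4)\Rightarrow(1)$ for left modules. The implication $(2)\Rightarrow(3)$ is trivial. For $(3)\Rightarrow(4)$, let $r\in V$. A left linear map $\mathcal O_r^m\to\mathcal O_r$ is $(u_i)\mapsto\sum u_if_i$ with germs $f_i$. It extends to a neighbourhood of $r$ in $V$, where the kernel sheaf is finitely generated,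 and its stalk at $r$ is the kernel of the given map. So that kernel is finitely generated. The "moreover" statement gives $(4)\Rightarrow(1)$: if $[\lambda]$ has infinite order, then no stalk is left coherent. It remains to prove $(1)\Rightarrow(2)$ and the "moreover" statement.

## 3. Finite order: the sheaf is free over a commutative subsheaf

For $g=1$ we have $c(z^m,z^n)=c(z,z)^{mn}=1$, so $[\lambda]=0$ and the known case applies. In the example with $\theta=\frac12$ the generators anticommute. The squares $z_1^2,z_2^2$ are central, $\lambda=1$ on the group they generate, and $1,z_1,z_2,z_1z_2$ is a basis of $\mathcal O$ over the series in these squares. The general case is the same.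

**Proposition 3.** If $[\lambda]$ has finite order, $\mathcal O$ is a coherent left module over itself.

**Step 1: a central subsheaf.** We look for a commutative sheaf that we already know to be coherent. Let $c^N=1$, $N\ge1$, and $\Gamma=\{t^N:t\in\hat T\}$. Then $c(s,t)=1$ for $s\in\Gamma$, $t\in\hat T$, so the subsheaf $\mathcal Z$ of series supported on $\Gamma$ is central. Take $\mu$ on $\Gamma$ from Lemma 2 and $e_s=\mu(s)^{-1}s$. Then $e_s*e_{s'}=\mu(s)^{-1}\mu(s')^{-1}\lambda(s,s')ss'=e_{ss'}$. Let $\nu\colon|T|\to|T|$ be the homeomorphism $r\mapsto(r_1^N,\dots,r_g^N)$. The map $\sum b_nz^n\mapsto\sum b_ne_{z^{Nn}}$ is an isomorphism of sheaves of rings $\nu^{-1}(\varpi_*\mathcal O_T)\cong\mathcal Z$, since $\sum|b_n|\nu(r)^n=\sum|b_n|r^{Nn}$ shows that absolute convergence at $\nu(r)$ and at $r$ correspond. By the known case, $\mathcal Z$ is coherent.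

**Step 2: freeness.** We compare $\mathcal O$ with $\mathcal Z$. Let $\rho_1,\dots,\rho_{N^g}$ represent $\hat T/\Gamma$. Split a series into its parts supported on the cosets $\Gamma\rho_k$. Since $e_s*\rho_k$ is a unimodular multiple of $s\rho_k$, the $k$-th part is $\zeta*\rho_k$ for a unique $\zeta$ supported on $\Gamma$, and $\|\zeta\|_r$ is the norm of that part divided by $\rho_k(r)$. So $\mathcal O=\bigoplus_k\mathcal Z*\rho_k$ is free of rank $N^g$ over $\mathcal Z$.

**Step 3: kernels.** We transfer finite generation. A morphism $\mathcal O^m|_U\to\mathcal O|_U$ is $\mathcal Z$-linear, so it is a map $\varphi=(\varphi_1,\dots,\varphi_q)\colon\mathcal Z^p|_U\to\mathcal Z^q|_U$. Its kernel is locally finitely generated over $\mathcal Z$ by induction on $q$. For $q=1$ this is coherence of $\mathcal Z$. In general, near a given point there is a surjection $\pi\colon\mathcal Z^{p'}\to\ker\varphi_1$, and $\ker\varphi$ is the image under $\pi$ of the kernel of $(\varphi_2,\dots,\varphi_q)\circ\pi\colon\mathcal Z^{p'}\to\mathcal Z^{q-1}$.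 Local generators over $\mathcal Z$ are local generators over $\mathcal O$. $\square$

This argument lives on the centre, and it stops there. In the example with $\theta$ irrational, a central series $\sum a_tt$ must satisfy $a_t(c(z_i,t)-1)=0$ for $i=1,2$. Since $c(z_1,z_1^az_2^b)=e^{2\pi i\theta b}$ and $c(z_2,z_1^az_2^b)=e^{-2\pi i\theta a}$, only $t=1$ survives. The centre is $\mathbb C$, and $\mathcal O$ is far from finite over it.

## 4. Which annihilators can be large

Suppose $g=2$, $\theta$ irrational, and look for a section with a bad annihilator.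

**One character is not enough.** Let $f$ be a nonzero series in $x=z_1$ alone. A germ $u$ at $(1,1)$ can be written $\sum_ny^nu_n(x)$ with $y=z_2$, because $y^nx^m$ (powers for $*$) is a unimodular multiple of the monomial $z_2^nz_1^m$. Then $uf=\sum_ny^n(u_nf)(x)$. If this is $0$, then $u_nf=0$ for all $n$. These are holomorphic functions on an annulus around $|x|=1$, so $u_n=0$. The annihilator is $0$. Nor can two nonzero Laurent polynomials multiply to $0$: in the lexicographic order, the product of the leading terms is a nonzero multiple of a monomial that occurs only once. We need genuinely infinite series in both variables.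

**Idempotents alone give no size constraint.** Suppose that we had infinitely many mutually orthogonal $2\times2$ blocks of matrix units in global sections: $P_i,Q_i$ on the diagonal, $a_i=P_ia_iQ_i$ and $b_i=Q_ib_iP_i$ off it, $a_ib_i=P_i$. For $f=\sum\delta_iP_i$ with small $\delta_i>0$, the condition $uf=0$ says $uP_i=0$ for all $i$. To contradict finite generation we would like to say: an element $u$ of the annihilator on a fixed neighbourhood has very small $ub_i$, and some element on a smaller neighbourhood does not. But the equations $uP_i=0$ say nothing about $ub_i$. Whenever $u=\sum\varepsilon_ia_i$ converges, it satisfies $uP_i=0$ and $ub_i=\varepsilon_iP_i$. A bound could come only from lower bounds on the growth of $a_i$ in the radii, and the blocks we shall build come with upper bounds only. We do not claim that this annihilator is finitely generated; the comparison of sizes just has nothing to work with.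

**A relation with a growing factor.** The way past this is to tie $ub_i$ to $uP_i$ by a factor that grows in the radius. Here is the mechanism for scalar functions. Let $p,q$ be continuous and bounded by $D$ on $|\operatorname{Re}z|\le s$, holomorphic inside, with $p(z)=e^{Nz}q(z)$. On $\operatorname{Re}z=s$ we get $|q|\le De^{-Ns}$, so Hadamard's three lines theorem gives
$$|q(0)|\le De^{-Ns/2}.$$
On the other hand $q=\varepsilon$, $p=\varepsilon e^{Nz}$ with $\varepsilon=e^{-Ns/4}$ obeys the same relation and is bounded by $e^{-Ns/8}$ on $|\operatorname{Re}z|\le s/8$, while its value $q(0)=e^{-Ns/4}$ beats $De^{-Ns/2}$ when $N$ is large. With infinitely many blocks and $N_i\to\infty$, a single germ can beat any constant multiple of the bound.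

So we want, in block $i$, an invertible element $W_i$ of the corner $P_i\mathcal OP_i$ which under rescaling of the radius behaves like an exponential $e^{\kappa_iz}$, and we take
$$f=\sum_i\delta_i\,(P_i-b_iW_i^{n_i}),\qquad\text{so that } uf=0 \text{ means } uP_i=ub_iW_i^{n_i}\text{ for all }i .$$

One more difficulty. Rescaling the radius multiplies $y^nx^m$ by $e^{mz_1+nz_2}$. An idempotent fixed by all these automorphisms has only a constant coefficient, hence is $0$ or $1$. So the blocks move under rescaling, and we must control how. This is the purpose of the covariance conditions in Section 7.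

## 5. The algebra $\mathcal A_\theta$ and two pairings

**The algebra.** For $\theta\in\mathbb R$ let $\mathcal A_\theta$ be the algebra of series $a=\sum a_{mn}y^nx^m$ with
$$p_R(a)=\sum|a_{mn}|e^{R(|m|+|n|)}<\infty\ \text{ for all }R\ge0,\qquad xy=e^{2\pi i\theta}yx .$$
All $p_R$ are submultiplicative and $\mathcal A_\theta$ is complete for them. Put $\|a\|=p_0(a)$. The $\|\cdot\|$-completion is a Banach algebra, the twisted $\ell^1(\mathbb Z^2)$. For $z\in\mathbb C^2$ let $\alpha_z$ be the automorphism $\alpha_z(y^nx^m)=e^{mz_1+nz_2}y^nx^m$. The norm $\|\alpha_z(a)\|$ depends only on $\operatorname{Re}z$.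

With $y=e^{2\pi it}$ write $a=\sum_ma_m(t)x^m$, $a_m(t)=\sum_na_{mn}e^{2\pi int}$. Then $\mathcal A_\theta$ consists of the families of entire $1$-periodic functions with $\sup_me^{R|m|}\sup_{|\operatorname{Im}t|\le R}|a_m|<\infty$ for all $R$. Indeed $|a_m(t)|\le e^{-R|m|}p_{2\pi R}(a)$ for $|\operatorname{Im}t|\le R$ if $2\pi R\ge R\ge 0$; conversely a bound $Ke^{-R|m|}$ on that strip gives $|a_{mn}|\le Ke^{-R|m|-2\pi R|n|}$ by shifting the Fourier integral to $\operatorname{Im}t=\mp R$. In these terms $x^mf(t)=f(t+m\theta)x^m$, so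
$$(aa')_m(t)=\sum_{m_1+m_2=m}a_{m_1}(t)\,a'_{m_2}(t+m_1\theta),\qquad(\alpha_za)_m(t)=e^{mz_1}a_m\big(t+\tfrac{z_2}{2\pi i}\big).$$

**The function space.** Let $\mathcal G$ be the space of entire $\varphi$ with $\sup_{|\operatorname{Im}t|\le R}e^{R|\operatorname{Re}t|}|\varphi(t)|<\infty$ for all $R$. For example $e^{-\pi t^2}\in\mathcal G$, since $|e^{-\pi(s+i\sigma)^2}|=e^{-\pi s^2+\pi\sigma^2}$. The space is stable under complex translations and multiplication by $e^{ct}$, $c\in\mathbb C$. The algebra $\mathcal A_\theta$ acts on it from the left by $(a\eta)(t)=\sum_ma_m(t)\eta(t+m\theta)$: $x$ translates by $\theta$, and $y$ multiplies by $e^{2\pi it}$.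

**The commuting algebra.** From now on $0<\theta<\frac12$. Let $\mathcal B$ be the algebra of families $\beta=(\beta_k)_{k\in\mathbb Z}$ of entire $\theta$-periodic functions with $\sup_ke^{R|k|}\sup_{|\operatorname{Im}t|\le R}|\beta_k|<\infty$ for all $R$, acting on $\mathcal G$ from the right:
$$(\varphi\beta)(t)=\sum_k\varphi(t+k)\beta_k(t),\qquad(\beta\beta')_n(t)=\sum_{k+l=n}\beta_k(t+l)\beta'_l(t).$$
On $|\operatorname{Im}t|\le R$ we have $\sum_ke^{-R|\operatorname{Re}t+k|-(R+1)|k|}\le Ce^{-R|\operatorname{Re}t|}$, so $\varphi\beta\in\mathcal G$. Similarly $\beta\beta'\in\mathcal B$. Further $((\varphi\beta)\beta')(t)=\sum_{k,l}\varphi(t+l+k)\beta_k(t+l)\beta'_l(t)=(\varphi(\beta\beta'))(t)$, and associativity of $\mathcal B$ is the same computation.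

Let $X=(\delta_{k1})_k$ and $Y=(\delta_{k0}e^{2\pi it/\theta})_k$: $X$ translates by $1$, $Y$ multiplies by $e^{2\pi it/\theta}$. Then $(XY)_1(t)=e^{2\pi it/\theta}$ and $(YX)_1(t)=e^{2\pi i(t+1)/\theta}$, so $YX=e^{2\pi i/\theta}XY$. Every $\beta$ is $\sum b_{kl}X^kY^l$ with $\beta_k(t)=\sum_lb_{kl}e^{2\pi ilt/\theta}$, and the argument used for $\mathcal A_\theta$ translates the growth condition into $\sum|b_{kl}|e^{R(|k|+|l|)}<\infty$ for all $R$. Put $\|\beta\|=\sum|b_{kl}|$. If $\epsilon=\pm1$ and $\theta'\equiv\epsilon/\theta\pmod1$, then $YX^\epsilon=e^{2\pi i\theta'}X^\epsilon Y$, so $x\mapsto Y$, $y\mapsto X^\epsilon$ is an isometric isomorphism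
$$\mathcal A_{\theta'}\cong\mathcal B,\qquad y^nx^m\mapsto X^{\epsilon n}Y^m.\tag{5.1}$$

**The pairings.** For $\varphi,\psi,\eta\in\mathcal G$ define
$$\langle\varphi,\psi\rangle=\sum_ma_mx^m,\quad a_m(t)=\sum_k\varphi(t+k)\psi(t+k+m\theta);\qquad[\psi,\eta]_k(t)=\sum_m\psi(t+m\theta+k)\eta(t+m\theta).$$
Here $a_m$ is $1$-periodic and $[\psi,\eta]_k$ is $\theta$-periodic. For real $s,\rho$ we have $|\rho|\le|s|+|s+\rho|$, hence $2|s|+2|s+\rho|\ge|s|+|\rho|$. For $S\ge\max(1,R)$ and $|\operatorname{Im}t|\le R$, $\tau=\operatorname{Re}t$, the bounds of $\mathcal G$ with constant $2S$ give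
$$|a_m(t)|\le C\sum_ke^{-S|\tau+k|-S\theta|m|}\le C'e^{-S\theta|m|},\qquad|[\psi,\eta]_k(t)|\le C\sum_me^{-S|\tau+m\theta|-S|k|}\le C'e^{-S|k|}.$$
As $S$ is arbitrary, $\langle\varphi,\psi\rangle\in\mathcal A_\theta$ and $[\psi,\eta]\in\mathcal B$. The same bounds give absolute convergence of all sums below.

The picture to keep in mind is that $\langle\varphi,\psi\rangle$ is a rank-one operator with scalars in $\mathcal B$:
$$\langle\varphi,\psi\rangle\,\eta=\varphi\,[\psi,\eta].\tag{5.2}$$
Indeed the left side at $t$ is $\sum_{m,k}\varphi(t+k)\psi(t+k+m\theta)\eta(t+m\theta)$, and the sum over $m$ is $[\psi,\eta]_k(t)$.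

**Lemma 4.** For $\varphi,\psi,\varphi',\psi',\eta\in\mathcal G$ and $\beta\in\mathcal B$:
$$\langle\varphi,\psi\rangle\langle\varphi',\psi'\rangle=\langle\varphi[\psi,\varphi'],\psi'\rangle,\tag{5.3}$$
$$[\psi,\eta\beta]=[\psi,\eta]\beta.\tag{5.4}$$
For $z\in\mathbb C^2$ put $d=z_2/(2\pi i)$, $(\pi_z\varphi)(t)=e^{-z_1t/\theta}\varphi(t+d)$, $(\pi'_z\psi)(t)=e^{z_1t/\theta}\psi(t+d)$, $(\alpha'_z\beta)_k(t)=e^{kz_1/\theta}\beta_k(t+d)$. Then
$$\alpha_z\langle\varphi,\psi\rangle=\langle\pi_z\varphi,\pi'_z\psi\rangle,\quad\pi_z(\varphi\beta)=(\pi_z\varphi)\,\alpha'_z(\beta),\quad[\pi'_z\psi,\pi_z\eta]=\alpha'_z[\psi,\eta],\tag{5.5}$$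
and under (5.1), $\alpha'_z$ becomes $\alpha_{Lz}$ with $Lz=(z_2/\theta,\epsilon z_1/\theta)$.

*Proof.* (5.3): the coefficient of $x^m$ on the left is
$$\sum_{k,l,m_1}\varphi(t+k)\psi(t+k+m_1\theta)\varphi'(t+l+m_1\theta)\psi'(t+l+m\theta).$$
The sum over $m_1$ of the two middle factors is $[\psi,\varphi']_{k-l}(t+l)$. Then $\sum_k\varphi(t+k)[\psi,\varphi']_{k-l}(t+l)=(\varphi[\psi,\varphi'])(t+l)$, and summing over $l$ against $\psi'(t+l+m\theta)$ gives the right side.

(5.4): as $\beta_l$ is $\theta$-periodic,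
$$[\psi,\eta\beta]_n(t)=\sum_l\beta_l(t)\sum_m\psi(t+m\theta+n)\eta(t+m\theta+l)=\sum_l[\psi,\eta]_{n-l}(t+l)\beta_l(t)=([\psi,\eta]\beta)_n(t).$$

(5.5): in $\langle\pi_z\varphi,\pi'_z\psi\rangle_m(t)$ the exponentials combine to $e^{-z_1(t+k)/\theta+z_1(t+k+m\theta)/\theta}=e^{mz_1}$, which leaves $e^{mz_1}a_m(t+d)$. Next, $((\pi_z\varphi)\alpha'_z\beta)(t)=\sum_ke^{-z_1(t+k)/\theta}\varphi(t+k+d)e^{kz_1/\theta}\beta_k(t+d)=e^{-z_1t/\theta}(\varphi\beta)(t+d)$. In $[\pi'_z\psi,\pi_z\eta]_k(t)$ the exponentials combine to $e^{kz_1/\theta}$. Finally $\alpha'_z(X^kY^l)=e^{(kz_1+lz_2)/\theta}X^kY^l$, so $y^nx^m$ gets the factor $e^{(\epsilon nz_1+mz_2)/\theta}$, which is its factor under $\alpha_{Lz}$. $\square$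

**A bound uniform in phase shifts.** We need norms of $\langle\varphi,\psi\rangle$ that do not notice real translations and modulations of $\varphi$. Put $\|\varphi\|_{\mathcal G}=\sup_{|\operatorname{Im}t|\le1}e^{2|\operatorname{Re}t|}|\varphi(t)|$. If $\varphi(t)=\chi(t+u)e^{2\pi iwt}$ with $\chi\in\mathcal G$ and $u,w\in\mathbb R$, then
$$|\langle\varphi,\psi\rangle_{mn}|\le2\|\chi\|_{\mathcal G}\|\psi\|_{\mathcal G}\,e^{-|m\theta-u|-2\pi|n-w|},\qquad\|\langle\varphi,\psi\rangle\|\le c_\theta\|\chi\|_{\mathcal G}\|\psi\|_{\mathcal G},\tag{5.6}$$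
with $c_\theta$ independent of $u,w$. Indeed, unfolding the Fourier integral over $[0,1]$,
$$\langle\varphi,\psi\rangle_{mn}=\int_{\mathbb R}\varphi(t)\psi(t+m\theta)e^{-2\pi int}dt .$$
After $t\to t-u$ this is, up to a unimodular factor, $\int\chi(t)\psi(t+\rho)e^{-2\pi i\nu t}dt$ with $\rho=m\theta-u$, $\nu=n-w$. If $\nu\ne0$, shift the contour to $\operatorname{Im}t=-\operatorname{sgn}\nu$, where $|e^{-2\pi i\nu t}|=e^{-2\pi|\nu|}$. Then use $e^{-2|s|-2|s+\rho|}\le e^{-|s|-|\rho|}$ and $\int e^{-|s|}ds=2$. Summation over $m,n$ gives a bound independent of $u,w$.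

## 6. Two biorthogonal windows

By (5.3) and (5.4), functions with $[\psi_a,\chi_b]=\delta_{ab}1$ turn the elements $\langle\chi_a\beta,\psi_b\rangle$ into $2\times2$ matrix units with coefficients in $\mathcal B$. This is where $\theta<\frac12$ is used.

**Lemma 5.** For $0<\theta<\frac12$ there are $\chi_1,\chi_2,\psi_1,\psi_2\in\mathcal G$ with $[\psi_a,\chi_b]=\delta_{ab}1$.

The plan is to take for $\chi_1,\chi_2$ a Gaussian and its translate by $\frac12$. All conditions on $\psi$ then become: a certain entire function $H$ takes the value $\theta$ at $0$ and vanishes at the other points of a lattice $\Lambda$. A theta function does this, and $\psi\in\mathcal G$ is a growth condition on $H$.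

**Step 1: the function $H$.** We build $H$ with prescribed zeros and controlled growth. Let $p=e^{-\pi\theta}$, $w=e^{2\pi i\theta\zeta}$ and
$$f_0(\zeta)=\sum_n(-1)^np^{n(n-1)/2}w^n=\prod_{n\ge1}(1-p^n)(1-wp^{n-1})(1-w^{-1}p^n)$$
by the Jacobi triple product. Its zeros are simple and lie exactly where $w\in p^{\mathbb Z}$, i.e. on $\Lambda=\frac1\theta\mathbb Z+\frac i2\mathbb Z$. Since $|w|=e^{-2\pi\theta\eta}$ at $\zeta=\xi+i\eta$, completing the square gives
$$|f_0(\xi+i\eta)|\le\sum_ne^{-\frac{\pi\theta}2(n^2-n+4\eta n)}=e^{\frac{\pi\theta}2(2\eta-\frac12)^2}\sum_ne^{-\frac{\pi\theta}2(n+2\eta-\frac12)^2}\le Ce^{2\pi\theta\eta^2+\pi\theta|\eta|}.$$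
Since $\theta<\frac12$, choose $\varepsilon>0$ with $A:=2\pi\theta+2\varepsilon<\pi$ and put
$$H(\zeta)=\frac{\theta}{f_0'(0)}\,e^{-\varepsilon\zeta^2}\,\frac{f_0(\zeta)}{\zeta}.$$
Then $H$ is entire, $H(0)=\theta$, and $H=0$ on $\Lambda\setminus\{0\}$. Since $|e^{-\varepsilon\zeta^2}|=e^{-\varepsilon\xi^2+\varepsilon\eta^2}$ and a further $\varepsilon\eta^2$ absorbs $\pi\theta|\eta|$, we have $|H(\xi+i\eta)|\le Ce^{-\varepsilon\xi^2+A\eta^2}$.

**Step 2: its Fourier transform gives $\psi$.** We turn the bound on $H$ into decay. Let $F(s)=\int_{\mathbb R}H(\xi)e^{2\pi i\xi s}d\xi$, an entire function. For real $s,\sigma$ shift the contour to $\operatorname{Im}=\eta$. Since $\operatorname{Re}\big(2\pi i(\xi+i\eta)(s+i\sigma)\big)=-2\pi(\xi\sigma+\eta s)$, the choice $\eta=\pi s/A$ gives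
$$|F(s+i\sigma)|\le Ce^{A\eta^2-2\pi\eta s}\int e^{-\varepsilon\xi^2+2\pi|\xi\sigma|}d\xi\le C'e^{-\pi^2s^2/A+\pi^2\sigma^2/\varepsilon}.$$
As $A<\pi$, we have $\pi^2/A>\pi$, so $\psi(t):=F(t)e^{\pi t^2}$ lies in $\mathcal G$. By Fourier inversion, $\int F(s)e^{-2\pi i\zeta s}ds=H(\zeta)$ for real $\zeta$. Both sides are entire in $\zeta$, so this holds for all $\zeta\in\mathbb C$.

**Step 3: periodization.** We read off the biorthogonality. For $q\in\frac12\mathbb Z$ the $\theta$-periodization $\sum_mF(t+m\theta)e^{2\pi q(t+m\theta)}$ has $l$-th Fourier coefficient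
$$\frac1\theta\int F(s)e^{2\pi qs-2\pi ils/\theta}ds=\frac1\theta H\big(\tfrac l\theta+iq\big)=\delta_{l0}\delta_{q0},$$
because $\frac l\theta+iq\in\Lambda$. Let $\gamma(t)=e^{-\pi t^2}$. Then $\psi(s)\gamma(s-q)=e^{-\pi q^2}F(s)e^{2\pi qs}$, and hence, first for real $t$ and then by analytic continuation,
$$\sum_m\psi(t+m\theta)\,\gamma(t+m\theta-q)=\delta_{q0}\qquad(q\in\tfrac12\mathbb Z,\ t\in\mathbb C).\tag{6.1}$$
Put $r_1=0$, $r_2=\frac12$, $\chi_a=\gamma(\cdot+r_a)$, $\psi_a=\psi(\cdot+r_a)$. Then $[\psi_a,\chi_b]_k(t)$ is the sum (6.1) at $t+k+r_a$ with $q=k+r_a-r_b$. It is $1$ if $q=0$, i.e. $a=b$ and $k=0$, and $0$ otherwise. $\square$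

**Lemma 6.** For $\beta\in\mathcal B$ put $E_{ab}(\beta)=\langle\chi_a\beta,\psi_b\rangle\in\mathcal A_\theta$. Then
$$E_{ab}(\beta)E_{a'b'}(\beta')=\delta_{ba'}E_{ab'}(\beta\beta'),\tag{6.2}$$
$\|E_{ab}(\beta)\|\le C\|\beta\|$ with $C$ independent of $\beta$, and $E_{aa}$ is injective.

*Proof.* By (5.3), (5.4) and Lemma 5 the product is
$$\langle\chi_a\beta[\psi_b,\chi_{a'}\beta'],\psi_{b'}\rangle=\langle\chi_a\beta[\psi_b,\chi_{a'}]\beta',\psi_{b'}\rangle=\delta_{ba'}\langle\chi_a\beta\beta',\psi_{b'}\rangle .$$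
Since $(\chi_aX^kY^l)(t)=\chi_a(t+k)e^{2\pi ilt/\theta}$, (5.6) gives $\|E_{ab}(X^kY^l)\|\le C$ uniformly in $k,l$. Coefficient by coefficient, $E_{ab}(\beta)=\sum b_{kl}E_{ab}(X^kY^l)$, because $\sum|b_{kl}|\int|\chi_a(t+k)\psi_b(t+m\theta)|dt<\infty$. The norm bound follows. If $E_{aa}(\beta)=0$ and $\varphi=\chi_a\beta$, apply $\langle\varphi,\psi_a\rangle=0$ to $\chi_a$: by (5.2), $0=\varphi[\psi_a,\chi_a]=\varphi$. Hence $\beta=[\psi_a,\chi_a]\beta=[\psi_a,\chi_a\beta]=0$. $\square$

So $\mathcal A_\theta$ contains matrix units, and each diagonal corner contains a copy of $\mathcal B\cong\mathcal A_{\theta'}$. We can therefore repeat the construction inside one corner, and this produces infinitely many blocks.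

## 7. How the corners move under rescaling

**Definition (covariant homomorphism).** A covariant homomorphism $\mathcal A_{\theta''}\to\mathcal A_\theta$ is a tuple $(\iota,L,g,g')$ such that:

* (H1) $\iota$ is an injective, not necessarily unital, algebra homomorphism with $\|\iota(b)\|\le C\|b\|$ (so it extends to a bounded homomorphism of the $\|\cdot\|$-completions).
* (H2) $Lz=(lz_1,l'z_2)$ or $Lz=(lz_2,l'z_1)$ with $l,l'\in\mathbb R^\times$.
* (H3) $g,g'\colon\mathbb C^2\to\mathcal A_\theta$ satisfy $g(z)g'(z)=\iota(1)$, $g'(z)\iota(1)=g'(z)$, $g'(0)=\iota(1)$ and $\alpha_z(\iota(b))=g'(z)\,\iota(\alpha_{Lz}(b))\,g(z)$.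
* (H4) On each axis $\mathbb C\times0$ and $0\times\mathbb C$, $g'$ is holomorphic into the $\|\cdot\|$-completion and bounded on $\{|\operatorname{Re}z|\le R\}$ for each $R$. Also $g,g'$ are $\|\cdot\|$-bounded on bounded subsets of $\mathbb R^2$.

**Example.** For $k\ge1$ the map $y^nx^m\mapsto y^nx^{km}$ is an isometric homomorphism $\mathcal A_{k\theta}\to\mathcal A_\theta$, since $x^ky=e^{2\pi ik\theta}yx^k$. With $Lz=(kz_1,z_2)$ and $g=g'=1$ it is covariant.

**Lemma 7.** If $(\iota_0,L_0,g_0,g_0')$ and $(\iota_1,L_1,g_1,g_1')$ are composable covariant homomorphisms, then $\iota_0\iota_1$ is covariant with $L=L_1L_0$, $g'(z)=g_0'(z)\,\iota_0(g_1'(L_0z))$ and $g(z)=\iota_0(g_1(L_0z))\,g_0(z)$.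

*Proof.* (H1) and (H2) are clear. For (H3), with $g_0,g_0'$ evaluated at $z$ and $g_1,g_1'$ at $L_0z$,
$$gg'=\iota_0(g_1)\,\iota_0(1)\,\iota_0(g_1')=\iota_0(g_1g_1')=\iota_0\iota_1(1),\qquad g'\,\iota_0\iota_1(1)=g_0'\,\iota_0(g_1'\iota_1(1))=g',$$
$g'(0)=\iota_0(1)\iota_0\iota_1(1)=\iota_0\iota_1(1)$, and
$$\alpha_z(\iota_0\iota_1(b))=g_0'\,\iota_0\big(\alpha_{L_0z}\iota_1(b)\big)\,g_0=g_0'\,\iota_0\big(g_1'\,\iota_1(\alpha_{L_1L_0z}b)\,g_1\big)\,g_0=g'(z)\,\iota_0\iota_1(\alpha_{Lz}b)\,g(z).$$
(H4) holds because $\iota_0$ extends boundedly to the completions, and $L_0$ maps axes to axes, real points to real points, and strips $|\operatorname{Re}z|\le R$ into such strips. $\square$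

**Lemma 8.** For $0<\theta<\frac12$ and $\theta'\equiv\pm1/\theta\pmod1$, the map $E_{aa}\colon\mathcal A_{\theta'}\cong\mathcal B\to\mathcal A_\theta$ is part of a covariant homomorphism ($a=1,2$).

*Proof.* Drop the index $a$, so $[\psi,\chi]=1$ and $E(\beta)=\langle\chi\beta,\psi\rangle$.

**Step 1: the algebraic conditions.** (H1) is Lemma 6 together with (5.1), and $L$ is that of Lemma 4. We exhibit $g,g'$:
$$g'(z)=\langle\pi_z\chi,\psi\rangle,\qquad g(z)=\langle\chi,\pi'_z\psi\rangle .$$
By (5.3) and (5.4), $g'(z)E(\beta)=\langle(\pi_z\chi)[\psi,\chi\beta],\psi\rangle=\langle(\pi_z\chi)\beta,\psi\rangle$, and multiplying by $g(z)$ gives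
$$g'(z)E(\beta)g(z)=\langle(\pi_z\chi)\beta[\psi,\chi],\pi_z'\psi\rangle=\langle(\pi_z\chi)\beta,\pi'_z\psi\rangle .$$
With $\alpha'_z\beta$ in place of $\beta$ this is $\langle\pi_z(\chi\beta),\pi'_z\psi\rangle=\alpha_zE(\beta)$ by (5.5). Further $g(z)g'(z)=\langle\chi[\pi'_z\psi,\pi_z\chi],\psi\rangle=\langle\chi\,\alpha'_z([\psi,\chi]),\psi\rangle=E(1)$, then $g'(z)E(1)=\langle(\pi_z\chi)[\psi,\chi],\psi\rangle=g'(z)$, and $g'(0)=E(1)$.

**Step 2: the bounds (H4).** We fit $\pi_z\chi$ into (5.6). Write $z=\xi+i\upsilon$, and let $z$ lie on an axis or be real. Then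
$$(\pi_z\chi)(t)=\chi_\xi(t+u)e^{2\pi iwt},\quad\chi_\xi(t)=e^{-\xi_1t/\theta}\chi\big(t-\tfrac{i\xi_2}{2\pi}\big),\quad u=\tfrac{\upsilon_2}{2\pi},\quad w=-\tfrac{\upsilon_1}{2\pi\theta}.$$
This is correct up to a factor $e^{\xi_1u/\theta}$, which is $1$ because $\xi_1u=0$ in each of these cases. As $\|\chi_\xi\|_{\mathcal G}$ is bounded for bounded $\xi$, (5.6) bounds $g'$, uniformly in $\upsilon$. For real $z$, (5.6) with $u=w=0$ gives $\|g(z)\|\le c_\theta\|\chi\|_{\mathcal G}\|\pi'_z\psi\|_{\mathcal G}$, bounded for bounded $z\in\mathbb R^2$. On an axis each coefficient $\int(\pi_z\chi)(t)\psi(t+m\theta)e^{-2\pi int}dt$ of $g'$ is entire in $z$, and by (5.6) the coefficients are dominated, locally uniformly in $z$, by a summable family. So $g'$ is norm-holomorphic there. $\square$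

## 8. Infinitely many orthogonal blocks

**Proposition 9.** Let $\theta\in(0,\frac12)$ be irrational. For $i\ge1$ there are elements $P_i,Q_i,a_i,b_i,W_i^n$ $(n\in\mathbb Z)$ of $\mathcal A_\theta$, constants $\kappa_i>0$, $C_i\ge1$, and maps $h_i\colon\mathbb C\to\mathcal A_\theta$, holomorphic into the $\|\cdot\|$-completion, such that:

* (a) The $P_i,Q_i$ are nonzero idempotents, and any two distinct members of $\{P_i,Q_i\}_{i\ge1}$ have product $0$. Further $a_i=P_ia_iQ_i$, $b_i=Q_ib_iP_i$, $a_ib_i=P_i$, $W_i^0=P_i$, $W_i^nW_i^m=W_i^{n+m}$.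
* (b) $\|W_i^n\|\le C_i$ for all $n$. For $\xi\in\mathbb R^2$ with $|\xi|_\infty\le1$: $\|\alpha_\xi(W_i^n)\|\le C_ie^{\kappa_i|n||\xi_1|}$ and $\|\alpha_\xi(a_i)\|,\|\alpha_\xi(b_i)\|\le C_i$.
* (c) $h_i(0)=P_i$, $h_i(s)P_i=h_i(s)$, $\|h_i(s)\|\le C_i$ for $|\operatorname{Re}s|\le1$, and
$$\alpha_{(s,0)}(W_i^n)\,h_i(s)=e^{\kappa_ins}\,h_i(s)\,W_i^n.\tag{8.1}$$

**Step 1: nested corners.** We get infinitely many blocks by splitting a corner in two and continuing in one half. Let $\theta_0=\theta$, and let $\theta_{i+1}\in(0,\frac12)$ be the irrational number with $\theta_{i+1}\equiv\pm1/\theta_i\pmod1$. It exists because $1/\theta_i$ is irrational. Let $E^{(i)}_{ab}\colon\mathcal A_{\theta_{i+1}}\to\mathcal A_{\theta_i}$ be the maps of Lemma 6, and for $i\ge1$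
$$\iota_i=E^{(0)}_{22}\cdots E^{(i-2)}_{22}E^{(i-1)}_{11}\colon\mathcal A_{\theta_i}\to\mathcal A_\theta ,\qquad\iota_1=E_{11}^{(0)}.$$
For $i<j$ the images of $\iota_i$ and $\iota_j$ have zero products in both orders: they are images, under the homomorphism $E^{(0)}_{22}\cdots E^{(i-2)}_{22}$, of subsets of $\operatorname{im}E^{(i-1)}_{11}$ and $\operatorname{im}E^{(i-1)}_{22}$, and (6.2) applies. Put
$$P_i=\iota_iE^{(i)}_{11}(1),\quad Q_i=\iota_iE^{(i)}_{22}(1),\quad a_i=\iota_iE^{(i)}_{12}(1),\quad b_i=\iota_iE^{(i)}_{21}(1).$$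

**Step 2: the elements $W_i$.** We choose the exponential factor inside the corner $P_i$. By Lemmas 7 and 8 the composite $\iota=\iota_iE^{(i)}_{11}\colon\mathcal A_{\theta_{i+1}}\to\mathcal A_\theta$ is covariant with some $(L,g,g')$. By (H2) one coordinate of $Lz$ is a nonzero real multiple of $z_1$, so there are $w_i\in\{x^{\pm1},y^{\pm1}\}\subset\mathcal A_{\theta_{i+1}}$ and $\kappa_i>0$ with $\alpha_{Lz}(w_i)=e^{\kappa_iz_1}w_i$. Put $W_i^n=\iota(w_i^n)$ and $h_i(s)=g'(s,0)$. Now (a) follows from (6.2), Step 1 and injectivity.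

**Step 3: bounds and the relation (8.1).** By (H3),
$$\alpha_z(W_i^n)=e^{\kappa_inz_1}\,g'(z)\,W_i^n\,g(z).\tag{8.2}$$
Since $\|w_i^n\|=1$, (H1) bounds $\|W_i^n\|$. Then (8.2) and (H4) at real points bound $\alpha_\xi(W_i^n)$, and (H4) on the first axis bounds $h_i$ on $|\operatorname{Re}s|\le1$ and gives holomorphy. For $|\xi|_\infty\le1$ we have $\|\alpha_\xi(a)\|\le p_1(a)$, so after enlarging $C_i$ the bounds on $a_i,b_i$ hold as well. Multiply (8.2) at $z=(s,0)$ on the right by $g'(z)$. Since $gg'=\iota(1)=P_i$ and $W_i^nP_i=W_i^n$, this is (8.1). The rest of (c) is (H3). $\square$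

## 9. A section whose annihilator at $\mathbf 1$ is not finitely generated

Let $[\lambda]$ have infinite order.

**Step 1: placing $\mathcal A_\theta$ in $\mathcal O$.** We transport the blocks to global sections. By Lemma 2 there are $t_1,t_2\in\hat T$ with $c(t_1,t_2)=e^{2\pi i\theta}$ not a root of unity. Replacing $t_2$ by $t_2^{-1}$ if necessary, $\theta\in(0,\frac12)$ is irrational. The characters are independent: if $t_1^at_2^b=1$, pairing with $t_2$ and with $t_1$ gives $c(t_1,t_2)^a=c(t_1,t_2)^b=1$, so $a=b=0$. Write $\langle t,\zeta\rangle=\sum n_i\zeta_i$ for $t=z^n$, $\zeta\in\mathbb C^g$, and $\alpha_\zeta(t)=e^{\langle t,\zeta\rangle}t$, extended to series. This is multiplicative for $*$, and with $\mathbf 1=(1,\dots,1)$, $\|\cdot\|_1:=\|\cdot\|_{\mathbf 1}$ and $e^\tau=(e^{\tau_1},\dots,e^{\tau_g})$,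
$$\|u\|_{e^\tau}=\|\alpha_\tau u\|_1\qquad(\tau\in\mathbb R^g).$$
The map
$$j\colon\mathcal A_\theta\to\mathcal O(|T|),\qquad y^nx^m\mapsto t_2^{*n}*t_1^{*m},$$
is an injective algebra homomorphism, since $t_1*t_2=e^{2\pi i\theta}t_2*t_1$ and $t_2^{*n}*t_1^{*m}$ is a unimodular multiple of $t_2^nt_1^m$. Hence $\|j(a)\|_1=\|a\|$. The series converges on all of $|T|$ because all $p_R(a)$ are finite, and
$$\alpha_\zeta\,j(a)=j\big(\alpha_{(\langle t_1,\zeta\rangle,\langle t_2,\zeta\rangle)}a\big).$$
By isometry, $j$ extends to the $\|\cdot\|$-completion, with values in the Banach algebra $(\ell^1(\hat T),*)$. We omit $j$ and $*$. Fix $v\in\mathbb R^g$ with $\langle t_1,v\rangle=1$, $\langle t_2,v\rangle=0$; then $\alpha_{zv}$ acts on $\mathcal A_\theta$ as $\alpha_{(z,0)}$.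

**Step 2: the section $f$.** We choose the exponents so large that all constants $C_i$ become harmless. With the data of Proposition 9, choose integers $n_i\ge1$ such that $N_i:=\kappa_in_i$ satisfies
$$N_i\ge i^2,\qquad C_i\le e^{N_i/i},$$
and $\delta_i>0$ with $\delta_i\,p_i(P_i-b_iW_i^{n_i})\le2^{-i}$, where $p_i$ is $p_R$ for $R=i$. Put
$$f=\sum_{i\ge1}\delta_i\,(P_i-b_iW_i^{n_i})\in\mathcal A_\theta\subset\mathcal O(|T|).$$
It converges in every $p_R$, because $p_R\le p_i$ for $i\ge R$. Let $\mathcal K_1=\{u\in\mathcal O_{\mathbf 1}:uf=0\}$. Then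
$$u\in\mathcal K_1\iff uP_i=ub_iW_i^{n_i}\ \text{ for all }i.\tag{9.1}$$
For "$\Rightarrow$" multiply $uf=0$ on the right by $P_i$: for $j\ne i$ we have $P_jP_i=0$ and $W_j^{n_j}P_i=W_j^{n_j}P_jP_i=0$, while $W_i^{n_i}P_i=W_i^{n_i}$, so $fP_i=\delta_i(P_i-b_iW_i^{n_i})$. For "$\Leftarrow$" sum, using $\|\cdot\|_1$-continuity of multiplication, and recall that a germ is determined by its coefficients.

**Proposition 10.** $\mathcal K_1$ is not a finitely generated left ideal of $\mathcal O_{\mathbf 1}$.

Suppose $u_1,\dots,u_k$ generate it. Choose $s\in(0,1)$ such that all $u_l$ are defined on a connected open neighbourhood of $\mathbf 1$ containing $\{e^{\sigma v}:|\sigma|\le s\}$. Put $D=1+\max_l\sup_{|\sigma|\le s}\|u_l\|_{e^{\sigma v}}$. This is finite, since $\sigma\mapsto\|u_l\|_{e^{\sigma v}}$ is convex and finite at $\pm s$.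

**Step 3: the generators are small on block $i$.** This is the three-lines argument of Section 4 with the moving blocks built in. We claim
$$\|u_lb_i\|_1\le DC_i^2e^{-N_is/2}\quad\text{for all }l,i.\tag{9.2}$$
Write $u=u_l=\sum a_tt$, $n=n_i$, and for $|\operatorname{Re}z|\le s$ put
$$\Phi(z)=\alpha_{zv}(u)\,\alpha_{(z,0)}(b_i)\,h_i(z)\in\ell^1(\hat T).$$
All three factors are bounded and continuous on the closed strip and holomorphic inside. For $\alpha_{zv}(u)=\sum a_te^{z\langle t,v\rangle}t$ this holds because $\sum|a_t|(e^{s\langle t,v\rangle}+e^{-s\langle t,v\rangle})<\infty$; the factor $\alpha_{(z,0)}(b_i)$ is treated in the same way, and $h_i$ by Proposition 9. By definition $\|\Phi\|_1\le DC_i^2$ on the whole strip, in particular on $\operatorname{Re}z=-s$.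

Now apply $\alpha_{zv}$ to $uP_i=ub_iW_i^n$ and multiply on the right by $h_i(z)$. By (8.1) for the exponents $0$ and $n$,
$$\alpha_{zv}(u)\,h_i(z)\,P_i=e^{N_iz}\,\alpha_{zv}(u)\,\alpha_{(z,0)}(b_i)\,h_i(z)\,W_i^n .$$
Multiply on the right by $W_i^{-n}$. On the left $P_iW_i^{-n}=W_i^{-n}$; on the right $W_i^nW_i^{-n}=P_i$ and $h_iP_i=h_i$. So
$$\Phi(z)=e^{-N_iz}\,\alpha_{zv}(u)\,h_i(z)\,W_i^{-n},\qquad\|\Phi\|_1\le e^{-N_is}DC_i^2\ \text{ on }\operatorname{Re}z=s .$$
Hadamard's three lines theorem, applied after composing with functionals of norm at most $1$, gives $\|\Phi(0)\|_1\le DC_i^2e^{-N_is/2}$. Finally $\Phi(0)=ub_ih_i(0)=ub_iP_i=ub_i$.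

**Step 4: an element of $\mathcal K_1$ that is larger.** We use a smaller neighbourhood, where larger coefficients are allowed. Put $\varepsilon_i=e^{-N_is/4}$ and
$$w=\sum_i\varepsilon_i\,(W_i^{n_i}+a_i).$$
Let $\tau\in\mathbb R^g$ with $|\langle t_1,\tau\rangle|,|\langle t_2,\tau\rangle|<s/8$; these $\tau$ form a convex open neighbourhood of $0$. By (b) the $i$-th summand has $\|\cdot\|_{e^\tau}$-norm at most $2\varepsilon_iC_ie^{N_is/8}\le2e^{N_i/i-N_is/8}$. For $i>16/s$ this is at most $2e^{-N_is/16}\le2e^{-i^2s/16}$. So $w$ is a section near $\mathbf 1$.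

By (a), $a_jP_i=a_jQ_jP_i=0$ for all $j$ and $W_j^{n_j}P_i=0$ for $j\ne i$, hence $wP_i=\varepsilon_iW_i^{n_i}$. Also $W_j^{n_j}b_i=W_j^{n_j}P_jQ_ib_i=0$ for all $j$, and $a_jb_i=a_jQ_jQ_ib_i=0$ for $j\ne i$, hence
$$wb_i=\varepsilon_ia_ib_i=\varepsilon_iP_i .$$
Therefore $wb_iW_i^{n_i}=\varepsilon_iW_i^{n_i}=wP_i$ for all $i$, and $w\in\mathcal K_1$ by (9.1).

**Step 5: the contradiction.** We compare the two sizes. Write $w=\sum_ld_lu_l$ with $d_l\in\mathcal O_{\mathbf 1}$ and $M=\sum_l\|d_l\|_1<\infty$. Since $P_i=P_i^2\ne0$, we have $\|P_i\|_1\le\|P_i\|_1^2$, so $\|P_i\|_1\ge1$. By (9.2),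
$$e^{-N_is/4}=\varepsilon_i\le\|\varepsilon_iP_i\|_1=\|wb_i\|_1\le\sum_l\|d_l\|_1\|u_lb_i\|_1\le MDC_i^2e^{-N_is/2}\le MD\,e^{2N_i/i-N_is/2}.$$
Thus $1\le MD\,e^{-N_i(s/4-2/i)}$ for all $i$. As $N_i\ge i^2$, the right side tends to $0$ as $i\to\infty$, a contradiction. $\square$

The section $f$ was fixed before the generators. Only the witness $w$ depends on them, through the width $s$ of their common neighbourhood.

## 10. From $\mathbf 1$ to every point of $|T|$

Let $r\in|T|$ and $\log r=(\log r_1,\dots,\log r_g)$. Since $\|\alpha_{\log r}u\|_{r'}=\|u\|_{rr'}$ (coordinatewise product), $\alpha_{\log r}$ is an isomorphism of $\mathcal O$ onto itself covering the translation $r'\mapsto r^{-1}r'$ of $|T|$. It carries the stalk at $r$ to the stalk at $\mathbf 1$, and the annihilator of the global section $\alpha_{\log r}^{-1}(f)$ in $\mathcal O_r$ to $\mathcal K_1$. By Proposition 10 that annihilator is not a finitely generated left ideal.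

If the kernel sheaf of $u\mapsto u*\alpha_{\log r}^{-1}(f)$ were finitely generated on some neighbourhood of $r$, its stalk at $r$, which is this annihilator, would be finitely generated. So it is not, and this is the "moreover" statement. In particular no stalk $\mathcal O_r$ is left coherent when $[\lambda]$ has infinite order, which is $(4)\Rightarrow(1)$ for left modules. With Proposition 3 and the reductions of Section 2, including the passage to $\lambda^{op}$ for right modules, Theorem 1 is proved. $\blacksquare$
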